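# The sphere maximizes the biholomorphic isoperimetric constant of Fefferman's measure

## 1. The eggs $|z_1|^{2m}+|z_2|^2<1$

Fix an integer $m\ge 1$ and let
$$X_m=\{(z_1,z_2)\in\mathbb C^2:\ |z_1|^{2m}+|z_2|^2<1\},\qquad Y_m=bX_m,\qquad \rho=|z_1|^{2m}+|z_2|^2-1 .$$
For $m=1$ this is the unit ball. We compute two numbers: the euclidean volume of $X_m$, and the size of $Y_m$ measured by a density built from second derivatives of $\rho$. For $n=2$ the density is $2^{4/3}M(\rho)^{1/3}\,dS/|d\rho|$, where $dS$ is surface measure and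
$$M(\rho)=-\det\begin{pmatrix}0&\rho_{z_1}&\rho_{z_2}\\ \rho_{\bar z_1}&\rho_{z_1\bar z_1}&\rho_{z_2\bar z_1}\\ \rho_{\bar z_2}&\rho_{z_1\bar z_2}&\rho_{z_2\bar z_2}\end{pmatrix}.$$

Here $\rho_{z_1}=m|z_1|^{2m-2}\bar z_1$, $\rho_{z_2}=\bar z_2$, $\rho_{z_1\bar z_1}=m^2|z_1|^{2m-2}$, $\rho_{z_2\bar z_2}=1$, and the mixed derivatives vanish. Expanding the determinant,
$$M(\rho)=|\rho_{z_1}|^2\rho_{z_2\bar z_2}+|\rho_{z_2}|^2\rho_{z_1\bar z_1}=m^2|z_1|^{2m-2}\bigl(|z_1|^{2m}+|z_2|^2\bigr)=m^2|z_1|^{2m-2}\quad\text{on }Y_m .$$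
For the measure $dS/|d\rho|$, use the coordinates $z_1$, $r=|z_2|^2$, $\theta=\arg z_2$, in which euclidean volume is $\tfrac12\,dA(z_1)\,dr\,d\theta$. Since $\partial\rho/\partial r=1$, dividing volume by $d\rho$ gives $dS/|d\rho|=\tfrac12\,dA(z_1)\,d\theta$ on $Y_m$ (off the null set $z_2=0$). Therefore the total measure is
$$\mathcal F=2^{4/3}\int_{|z_1|<1}m^{2/3}|z_1|^{(2m-2)/3}\,\tfrac12\cdot 2\pi\,dA(z_1)=2^{4/3}m^{2/3}\,2\pi^2\int_0^1 s^{(2m+1)/3}ds=2^{4/3}\,\frac{3\pi^2m^{2/3}}{m+2}.$$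
The volume is
$$\mathcal V=\int_{|z_1|<1}\pi(1-|z_1|^{2m})\,dA(z_1)=\pi^2\Bigl(1-\frac1{m+1}\Bigr)=\frac{\pi^2m}{m+1}.$$
Form the quotient
$$\mathcal Q=\frac{\mathcal F^{3/2}}{\mathcal V}=12\sqrt3\,\pi\,\frac{m+1}{(m+2)^{3/2}} .$$
For the sphere ($m=1$) it is $8\pi$, for $m=2$ it is $\frac{9\sqrt3}2\pi\approx7.79\,\pi$, and it tends to $0$ as $m\to\infty$. Moreover, with $x=m+2$,
$$4(m+2)^3-27(m+1)^2=4x^3-27(x-1)^2=(x-3)^2(4x-3)\ge0,$$
so $\mathcal Q\le8\pi$ for every egg, with equality only for the sphere.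

Euclidean isoperimetry bounds surface area from below by volume, and the ball is the minimizer. Here the sphere sits at the top of the family. Is this a general fact? There is an obstacle to the question itself: a biholomorphic map changes $\mathcal Q$ in general, as we shall see by hand in Section 2. To get a number attached to the complex structure one takes the infimum over all biholomorphic images, and then one asks whether the sphere maximizes this infimum. The question, for strongly pseudoconvex boundaries in $\mathbb C^2$, comes from David E. Barrett and Christopher Hammond, "Remarks on variational problems for Fefferman's measure", arXiv:1109.5882 (2011). We shall see that the answer is yes, in every $\mathbb C^n$ with $n\ge2$.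

## 2. Fefferman's measure and its transformation law

Throughout $n\ge2$, $p=\frac{2n}{n+1}$ (so $2/p=\frac{n+1}n$), $c_n=2^{2n/(n+1)}$, $J_H=\det H'$ is the holomorphic Jacobian, $B$ is the unit ball of $\mathbb C^n$, $B_R=RB$, $S=bB$, and $\omega$ is the euclidean volume form. If $\Omega$ is a domain with boundary $Z$ of class $C^2$, a defining function $\rho$ is a real $C^2$ function near $Z$ (or near a point of $Z$) with $\rho=0$ on $Z$, $d\rho\ne0$, and $\rho<0$ in $\Omega$.

**Definition (Levi form).** For $a\in Z$ and $X\in\mathbb C^n$ with $\sum\rho_{z_j}(a)X_j=0$ put $\mathcal L_\rho(X)=\sum_{j,k}\rho_{z_j\bar z_k}(a)X_j\bar X_k$. The hypersurface is strongly pseudoconvex if $\mathcal L_\rho(X)>0$ for all such $X\ne0$ at all points, and weakly pseudoconvex if $\mathcal L_\rho\ge0$.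

**Definition (Fefferman's measure).** Let
$$M(\rho)=-\det\begin{pmatrix}0&\rho_{z_j}\\ \rho_{\bar z_k}&\rho_{z_j\bar z_k}\end{pmatrix},$$
an $(n+1)\times(n+1)$ determinant. When $M(\rho)\ge0$ on $Z$, $\sigma_Z$ is the positive $(2n-1)$-form on $Z$ determined by $\sigma_Z\wedge d\rho=c_nM(\rho)^{1/(n+1)}\omega$. As a measure, $d\sigma_Z=c_nM(\rho)^{1/(n+1)}\,dS/|d\rho|$. Put $\mathcal F(Z)=\int_Z\sigma_Z$.

A unitary change of coordinates multiplies the bordered matrix on both sides by matrices with determinants of product $1$, so $M$ does not change. Given $a\in Z$ we may thus assume $\partial\rho(a)=(0,\dots,0,\rho_n)$. Expanding along the first row and the first column,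
$$M(\rho)(a)=|\rho_n|^2\det(\rho_{z_j\bar z_k})_{j,k<n}. \tag{1}$$
So $M$ is, up to a positive factor, the determinant of the Levi form; it is $>0$ in the strongly pseudoconvex case and $\ge0$ in the weakly pseudoconvex case. The eggs $Y_m$ with $m\ge2$ have $M=0$ at $z_1=0$, so they are only weakly pseudoconvex.

*Example.* For the sphere and $\rho=|z|^2-1$ one finds $M(\rho)=|z|^2=1$ and $|d\rho|=2$, so $\mathcal F(S)=\frac{c_n}2\cdot\frac{2\pi^n}{(n-1)!}$. For the Siegel hypersurface $\Sigma=\{v=|z|^2\}$ in $\mathbb C^{n-1}\times\mathbb C$, with points $(z,w)$, $w=u+iv$ and $\rho=|z|^2-v$, we have $\rho_w=\frac i2$, $\rho_{w\bar w}=0$, $\rho_{z_j\bar z_k}=\delta_{jk}$, and the determinant gives $M(\rho)=\frac14$ everywhere.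

**Lemma 1 (independence of $\rho$).** If $\rho,\rho'$ are $C^2$ defining functions of $Z$, they give the same $\sigma_Z$.

*Proof.* Write $\rho'=g\rho$ near $Z$. Then $g$ extends continuously to $Z$ and is positive (use $\rho$ as one coordinate of a $C^2$ chart and write $\rho'$ as $\rho$ times an integral of $\partial\rho'/\partial\rho$), and $d\rho'=g\,d\rho$ on $Z$. Fix $a\in Z$ and $X$ with $\sum\rho_{z_j}(a)X_j=0$. On the disc $\varphi(\tau)=a+\tau X+\tau^2Y$,
$$\rho\circ\varphi(\tau)=\mathrm{Re}\Bigl(\tau^2\bigl[2\textstyle\sum\rho_{z_j}(a)Y_j+\sum\rho_{z_jz_k}(a)X_jX_k\bigr]\Bigr)+\mathcal L_\rho(X)|\tau|^2+o(|\tau|^2).$$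
Since $\partial\rho(a)\ne0$, we can choose $Y$ to make the bracket vanish. Then $\rho'\circ\varphi=g(a)\mathcal L_\rho(X)|\tau|^2+o(|\tau|^2)$. Expanding $\rho'\circ\varphi$ directly gives $\mathcal L_{\rho'}(X)|\tau|^2+\mathrm{Re}(b\tau^2)+o(|\tau|^2)$ for some $b$. Averaging both expansions over $\arg\tau$ gives $\mathcal L_{\rho'}(X)=g(a)\mathcal L_\rho(X)$. By (1), $M(\rho')=g^2\cdot g^{n-1}M(\rho)=g^{n+1}M(\rho)$ on $Z$. So $M^{1/(n+1)}$ and $|d\rho|$ are both multiplied by $g$. $\square$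

**Lemma 2 (transformation law).** Let $H$ be holomorphic with $J_H\neq0$ near $Z$, or let $Z$ be smooth and $H$ diffeomorphic on $\bar\Omega$ and holomorphic in $\Omega$. Then
$$H^*\sigma_{H(Z)}=|J_H|^p\,\sigma_Z. \tag{2}$$
The law is local: if $H$ is only locally injective, read it on small pieces of $Z$.

*Proof.* In the second case extend $H$ smoothly to a neighborhood of $\bar\Omega$. All derivatives of $H$ that contain some $\partial_{\bar z_k}$ vanish in $\Omega$, hence on $Z$ by continuity. The extension is a diffeomorphism near each point of $Z$. Because $H$ is injective on the compact set $\bar\Omega$, near a point $H(a)$ of $H(Z)$ the set $H(\Omega)$ consists only of images of points near $a$. So $H(\Omega)$ lies on one side of the smooth hypersurface $H(Z)$ there. In both cases let $\tilde\rho$ be a defining function of $H(Z)$ and $\rho=\tilde\rho\circ H$, a defining function of $Z$. At points of $Z$ the chain rule gives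
$$\rho_{z_j}=\sum_\alpha\tilde\rho_\alpha H^\alpha_{z_j},\qquad \rho_{z_j\bar z_k}=\sum_{\alpha,\beta}\tilde\rho_{\alpha\bar\beta}\,H^\alpha_{z_j}\overline{H^\beta_{z_k}} .$$
So the bordered matrix of $\rho$ is that of $\tilde\rho$ multiplied on the two sides by block-diagonal matrices with blocks $1$ and $H'$ (up to transpose and conjugation). Hence
$$M(\rho)=|J_H|^2\,M(\tilde\rho)\circ H\quad\text{on }Z. \tag{3}$$
Also $H^*\omega=|J_H|^2\omega$ on $Z$. Therefore
$$H^*\sigma_{H(Z)}\wedge d\rho=c_n\bigl(|J_H|^{-2}M(\rho)\bigr)^{1/(n+1)}|J_H|^2\,\omega=|J_H|^{2-\frac2{n+1}}\,\sigma_Z\wedge d\rho,$$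
and $2-\frac2{n+1}=p$. $\square$

The chain rule also gives $\mathcal L_\rho(X)=\mathcal L_{\tilde\rho}(H'X)$, so strong pseudoconvexity passes to $H(Z)$; by (3), so does the condition $M\ge0$. When $H$ is injective on $\bar\Omega$ we may integrate (2) and get
$$\mathcal F(H(Z))=\int_Z|J_H|^p\,d\sigma_Z,\qquad \mathcal V(H(Z))=\int_\Omega|J_H|^2, \tag{4}$$
where $\mathcal V$ denotes the volume of the enclosed domain.

**Definition ($\mathcal Q$ and $\mathcal Q^*$).** Let $Z=b\Omega$ be the boundary of a bounded strongly pseudoconvex domain $\Omega$, and let $\mathcal V(Z)$ be the volume of $\Omega$. Put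
$$\mathcal Q(Z)=\frac{\mathcal F(Z)^{(n+1)/n}}{\mathcal V(Z)},\qquad \mathcal Q^*(Z)=\inf\{\mathcal Q(H(Z)):\ H\text{ diffeomorphic on }\bar\Omega\text{ and holomorphic in }\Omega\}.$$

If $J_H$ is constant, (4) multiplies $\mathcal F^{(n+1)/n}$ by $|J_H|^{p(n+1)/n}=|J_H|^2$ and $\mathcal V$ by the same factor, so $\mathcal Q(H(Z))=\mathcal Q(Z)$. For the sphere, with $\mathcal V(S)=\pi^n/n!$,
$$\mathcal Q(S)=\frac{4\pi^{n+1}}{((n-1)!)^{(n+1)/n}}\cdot\frac{n!}{\pi^n}=\frac{4\pi n}{\sqrt[n]{(n-1)!}} .$$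

*Example: $\mathcal Q$ is not a biholomorphic invariant.* Let $n=2$ and $H(z)=(z_1+\frac\epsilon3z_1^3,\,z_2)$ with $0<\epsilon<1$. It is injective on $\bar B$, since $|\epsilon z_1^2|\le\epsilon<1$ there, and $J_H=1+\epsilon z_1^2$. Both $S$ and $B$ are invariant under rotation of $z_1$. The circle average of $|1+\epsilon\zeta|^{4/3}=|(1+\epsilon\zeta)^{2/3}|^2$ over $|\zeta|=s$ is $1+\frac49\epsilon^2s^2+O(\epsilon^4)$. By the coordinates of Section 1, the mean of $|z_1|^4$ over $S$ is $\frac1\pi\int_{|z_1|<1}|z_1|^4dA=\frac13$. Its mean over $B$ is $\frac2{\pi^2}\int_{|z_1|<1}|z_1|^4\pi(1-|z_1|^2)\,dA=\frac16$. Hence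
$$\mathcal Q(H(S))=8\pi\,\frac{\bigl(1+\frac4{27}\epsilon^2+O(\epsilon^4)\bigr)^{3/2}}{1+\frac16\epsilon^2}=8\pi\Bigl(1+\frac{\epsilon^2}{18}+O(\epsilon^4)\Bigr).$$

Two more small lemmas will be used.

**Lemma 3 (injectivity near a compact set).** If $\Psi$ is holomorphic near a compact set $K$, injective on $K$, and $J_\Psi\ne0$ on $K$, then $\Psi$ is biholomorphic from a neighborhood of $K$ onto its image.

*Proof.* Otherwise there are $a_\nu\neq b_\nu$ with $\Psi(a_\nu)=\Psi(b_\nu)$ and with distances to $K$ tending to $0$. After passing to subsequences, $a_\nu\to a\in K$, $b_\nu\to b\in K$ and $\Psi(a)=\Psi(b)$, so $a=b$. This contradicts local injectivity at $a$. $\square$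

**Lemma 4 (shrinking).** Let $H$ be diffeomorphic on $\bar B$ and holomorphic in $B$, and put $H_s(\zeta)=H(s\zeta)$, $0<s<1$. For every $R_0\in(1,1/s)$, $H_s$ is biholomorphic from $B_{R_0}$ onto its image, with $|J_{H_s}|$ bounded on $B_{R_0}$. As $s\to1$, $\mathcal F(H_s(S))\to\mathcal F(H(S))$ and $\mathcal V(H_s(S))\to\mathcal V(H(S))$.

*Proof.* $H_s$ is holomorphic and injective with nonvanishing Jacobian on $B_{1/s}$, and $\bar B_{R_0}$ is a compact part of it. Since $J_H$ is continuous on $\bar B$, $J_{H_s}(\zeta)=s^nJ_H(s\zeta)\to J_H(\zeta)$ uniformly on $\bar B$. Now use (4). $\square$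

## 3. The upper bound by the sphere

**Theorem 1.** Let $\Omega\subset\mathbb C^n$ be a bounded strongly pseudoconvex domain with smooth boundary $Z$. For every $H$ that is diffeomorphic on $\bar B$ and holomorphic in $B$, and every $\epsilon_0>0$, there is a biholomorphic map $\tilde H$ from a neighborhood of $\bar\Omega$ onto an open subset of $\mathbb C^n$ with
$$|\mathcal F(\tilde H(Z))-\mathcal F(H(S))|<\epsilon_0,\qquad|\mathcal V(\tilde H(Z))-\mathcal V(H(S))|<\epsilon_0 .$$
Consequently $\mathcal Q^*(Z)\le\mathcal Q^*(S)\ \bigl(\le\mathcal Q(S)=4\pi n/\sqrt[n]{(n-1)!}\bigr)$. So the sphere maximizes $\mathcal Q^*$, and so does every $Z=G(S)$ with $G$ diffeomorphic on $\bar B$ and holomorphic in $B$.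

**Theorem 2.**
(a) Theorem 1 holds if $\Omega$ is only a bounded domain with $C^2$ boundary $Z$ (connected or not) and $M(\rho)\ge0$ on $Z$ (in particular if $\Omega$ is weakly pseudoconvex).
(b) The relaxed constant
$$k(Z)=\inf\Bigl\{\Bigl(\int_Z|f|^p\,d\sigma_Z\Bigr)^{2/p}\Big/\int_\Omega|f|^2:\ f\not\equiv0\text{ holomorphic near }\bar\Omega\Bigr\}$$
satisfies $k(Z)\le k(S)$.
(c) $\inf_Z\mathcal Q^*(Z)=0$ for each $n\ge2$. Since $\mathcal Q^*>0$, this infimum is not attained, whereas $\max_Z\mathcal Q^*=\mathcal Q^*(S)$.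

The positivity $\mathcal Q^*(Z)>0$ for every admissible $Z$ is taken as known, as in the statement of the problem. No claim is made about whether $\mathcal Q^*(S)=\mathcal Q(S)$, nor about which $Z$ give equality in $\mathcal Q^*(Z)\le\mathcal Q^*(S)$.

Because we do not claim $\mathcal Q^*(S)=\mathcal Q(S)$, an estimate such as "$\mathcal Q(Z)\le8\pi$", which we proved for the eggs, does not by itself give the comparison. We must compare with every competitor $H(S)$, and Theorem 1 says how: each $H(S)$ can be imitated by an image of $Z$. So we need injective holomorphic maps $\Phi$ of $\bar\Omega$ that nearly fill up the ball, with $\Phi(\bar\Omega)$ in a slightly larger ball; then $H\circ\Phi$ is the imitation.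

**Standing assumption.** From here to the end of Section 9, $\Omega$ is a bounded domain with $C^2$ boundary $Z$ and $M(\rho)\ge0$ on $Z$. This treats Theorem 1 and Theorem 2(a) together.

## 4. Blowing up a boundary point: the Siegel domain and the Cayley transform

Write points as $(z,w)\in\mathbb C^{n-1}\times\mathbb C$, $w=u+iv$, and let
$$\mathcal U=\{v>|z|^2\},\qquad\Sigma=\{v=|z|^2\},\qquad D_t(z,w)=\Bigl(\frac z{\sqrt t},\frac wt\Bigr),\qquad \mathcal C(z,w)=\Bigl(\frac{2z}{w+i},\frac{w-i}{w+i}\Bigr).$$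
The dilations $D_t$, $t>0$, preserve $\mathcal U$. Since $|w-i|^2-|w+i|^2=-4v$,
$$|\mathcal C(z,w)|^2=1+\frac{4(|z|^2-v)}{|w+i|^2}. \tag{5}$$
The Jacobian matrix is triangular with diagonal entries $\frac2{w+i}$ ($n-1$ times) and $\frac{2i}{(w+i)^2}$, so
$$|J_{\mathcal C}|=2^n|w+i|^{-(n+1)} . \tag{6}$$
Solving $w'=\frac{w-i}{w+i}$ gives $w=i\frac{1+w'}{1-w'}$, and then $w+i=\frac{2i}{1-w'}\ne0$. So $\mathcal C$ is a bijection from $\{w\ne-i\}$ onto $\{w'\ne1\}$. By (5) it maps $\mathcal U$ onto $B$ and $\Sigma$ onto $S\setminus\{(0,1)\}$.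

*The simplest case.* Let $\Omega=\{v>|z|^2+a|w|^2\}$ with $0<a\le1$. Then $D_t\Omega=\{v>|z|^2+at|w|^2\}$, which increases to $\mathcal U$ as $t\downarrow0$. Hence the sets $\mathcal C(D_t\Omega)$ increase to $B$: under a strong enough microscope, this $\Omega$ fills the ball.

For a general $\Omega$ we want to blow up at $0\in Z$ in the same way. Two properties make it work.

* **(A)** $0\in Z$, and for some $\kappa\in(0,1]$, $v\ge\kappa|z|^2$ on all of $\bar\Omega$.
* **(B)** In a neighborhood $U$ of $0$, $\Omega=\{v>h(z,u)\}$ and $Z=\{v=h(z,u)\}$, with $h\in C^2$, $h(0)=0$, $dh(0)=0$, $h(z,0)=|z|^2+o(|z|^2)$.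

Property (B) makes $Z$ look like $\Sigma$ under the microscope. Put $h_t(z,u)=t^{-1}h(\sqrt t\,z,tu)$, so that near $0$ the set $D_tZ$ is the graph of $h_t$. Then
$$h_t\to|z|^2\quad\text{in }C^2\text{ on compact sets as }t\to0^+. \tag{7}$$
Indeed, the second derivatives of $h_t$ in $z,\bar z$ are those of $h$ at $(\sqrt tz,tu)$, and by continuity and (B) they converge to those of $|z|^2$. The $zu$- and $uu$-derivatives carry the extra factors $\sqrt t$ and $t$. Lower order derivatives follow by integration, since $h_t(0)=0$ and $dh_t(0)=0$.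

Property (A) concerns the rest of $\bar\Omega$. The map $\mathcal C\circ D_t$ has a pole on $\{w=-it\}$, and $v\ge0$ keeps $\bar\Omega$ away from it. The stronger inequality $v\ge\kappa|z|^2$ will control the far part in all estimates.

So the task is to bring an arbitrary $\Omega$ to (A) and (B) by a map that is biholomorphic near the whole of $\bar\Omega$.

## 5. The quadratic shear and its pole

Take a point where $\bar\Omega$ touches a circumscribed ball. In suitable coordinates (Section 6) the domain lies in a ball $\{v\ge\kappa(|z|^2+|w|^2)\}$, and near $0$ it is $\{v>h\}$ with $h(z,0)=|z|^2+\mathrm{Re}\,q(z)+o(|z|^2)$ for a holomorphic quadratic form $q$. Property (A) holds; only $\mathrm{Re}\,q$ spoils (B). The first thing to try is the shear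
$$(z,w)\mapsto(z,\,w'),\qquad w'=w-iq(z),\qquad \mathrm{Im}\,w'=v-\mathrm{Re}\,q(z).$$
It is an automorphism of $\mathbb C^n$ and it produces (B). But it can destroy (A) far from $0$. Here is an example in $\mathbb C^2$, with $z=x+iy$:
$$\Omega=\Bigl\{v>N(z)+\frac{|w|^2}{100}\Bigr\},\qquad N(z)=\frac{x^2}4+\frac32\cdot\frac{x^2}{1+x^2}+\frac{y^2}4 .$$

* *It is a legitimate domain.* Since $N\ge\frac14|z|^2$, $\bar\Omega$ lies in the ball $\{v\ge\frac1{100}(|z|^2+|w|^2)\}$ and touches its boundary at $0$. We have $\bigl(\frac{x^2}{1+x^2}\bigr)''=\frac{2(1-3x^2)}{(1+x^2)^3}\ge-\frac12$ (the minimum is at $x^2=1$). So $\Delta N\ge\frac12-\frac34+\frac12=\frac14>0$, and $\rho=N+\frac{|w|^2}{100}-v$ is strictly plurisubharmonic. Since $N_x=x\bigl(\frac12+\frac3{(1+x^2)^2}\bigr)$ and $N_y=\frac y2$, the only critical point of $\rho$ is $z=0$, $w=50i$, where $\rho=-25\ne0$. So the boundary is smooth and strongly pseudoconvex. $\Omega$ is connected: with $(z,w)$ it contains $(sz,w)$ for $0\le s\le1$,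 and its slice $z=0$ is a disc.
* *The form $q$.* At $u=0$ the boundary is $v=N+O(|z|^4)=\frac74x^2+\frac14y^2+O(|z|^4)=|z|^2+\frac34\mathrm{Re}\,z^2+O(|z|^4)$. So $q(z)=\frac34z^2$.
* *The pole.* At $z=2$, $N=1+\frac65=2.2$ and $q=3$. For $0<t\le0.7$ the point $(2,i(3-t))$ lies in $\Omega$: the condition $\frac{v^2}{100}-v+2.2<0$ holds at $v=2.3$ (value $-0.0471$) and at $v=3$ (value $-0.71$), hence between them by convexity. The shear sends this point to $w'=i(3-t)-3i=-it$.

So for every small $t$ the map $\mathcal C\circ D_t$ following the shear has a pole inside the sheared domain. The construction stops here: $\mathrm{Im}\,w'$ must be positive on all of $\bar\Omega$, while $q$ is dictated by the boundary near one point.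

One wants to switch the shear off away from $0$. A smooth cutoff is not holomorphic. The way past this is a holomorphic damping factor $g(w)$ with $g(0)=1$, tiny at a fixed distance from $0$, and with values in a very thin sector around the positive real axis. In the transition zone $g$ is neither close to $1$ nor close to $0$, but it is almost a real number $r\in(0,1]$. Then
$$v-\mathrm{Re}(qg)\approx(1-r)\,v+r\,(v-\mathrm{Re}\,q),$$
a convex combination of two quantities, both of which we hope are positive near $0$. A small power does this: $g(w)=(1-iw/\varepsilon)^{-\alpha}$ with small $\alpha$.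

A second, smaller repair is needed: $v-\mathrm{Re}\,q$ need not be positive even near $0$. Take $h=|z|^2+\lambda\,\mathrm{Re}\,z^2+\beta xu+\gamma u^2$ with $0<\lambda<1$. This form is positive definite when $4(1+\lambda)\gamma>\beta^2$, but $h-\mathrm{Re}\,q=|z|^2+\beta xu+\gamma u^2$ takes negative values when $4\gamma<\beta^2$. Replacing $q$ by $P=q-\Lambda w^2$ with large $\Lambda$ adds $\Lambda u^2$ and cures this; the new term disappears under the blow-up.

## 6. Touching the circumscribed ball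

**Step 1.** *The purpose is a boundary point and affine coordinates in which $\bar\Omega$ lies in a ball touching it there, and the Levi part of the boundary is $|z|^2$.*

Let $R=\max_{\bar\Omega}|\zeta|>0$. An interior point can be moved outward, so the maximum is attained at a point of $Z$, which after a unitary map is $(0,R)\in\mathbb C^{n-1}\times\mathbb C$. Write $\zeta=(z,R+iw)$, $w=u+iv$. Since $|R+iw|^2=(R-v)^2+u^2=R^2-2Rv+|w|^2$, the inequality $|\zeta|^2\le R^2$ says
$$v\ge\kappa_0(|z|^2+|w|^2)\ \text{ on }\bar\Omega,\qquad\kappa_0=\frac1{2R},\qquad 0\in Z .$$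

If $\rho$ is a defining function near $0$, every vector $X$ with $d\rho(0)X<0$ points into $\Omega$, where $v\ge0$; so $dv(X)\ge0$ for all these $X$. Hence the tangent space of $Z$ at $0$ is $\{v=0\}$, and $v$ increases into $\Omega$. By the implicit function theorem, near $0$ the domain is $\{v>h(z,u)\}$ with $h\in C^2$, $h(0)=0$, $dh(0)=0$.

A real quadratic form on $\mathbb C^{n-1}$ is a Hermitian form plus the real part of a holomorphic quadratic form, so $h(z,0)=L(z)+\mathrm{Re}\,q(z)+o(|z|^2)$. The point $(z,ih(z,0))$ lies on $Z$, so $h(z,0)\ge\kappa_0|z|^2$, and by homogeneity $L+\mathrm{Re}\,q\ge\kappa_0|z|^2$. Averaging over $z\mapsto e^{i\theta}z$ kills $\mathrm{Re}\,q$ and leaves $L\ge\kappa_0|z|^2$. So $L$ is positive definite, and a linear change of $z$ makes $L(z)=|z|^2$. Decreasing the constant, we get for some $\kappa\in(0,1]$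
$$\bar\Omega\subset K:=\{v\ge\kappa(|z|^2+|w|^2)\}, \tag{8}$$
a closed euclidean ball. On $K$ we have $|w|\ge v\ge\kappa|w|^2$, hence $|w|\le1/\kappa$. By Taylor's formula, for some constant $C$, near $0$
$$h(z,u)=|z|^2+\mathrm{Re}\,q(z)+E,\qquad|E|\le C(|z||u|+u^2)+o(|z|^2+u^2). \tag{9}$$

Strong pseudoconvexity at the touching point was not assumed; it came out of the ball.

## 7. The damped shear

**Step 2.** *The purpose is a map, biholomorphic near $\bar\Omega$, after which* (A) *and* (B) *hold.*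

**Step 2a: positivity of $v-\mathrm{Re}\,P$ near $0$.** *This is the positivity that makes both ends of the convex combination good.* Let
$$P(z,w)=q(z)-\Lambda w^2,\qquad\Lambda=C^2+C+1 .$$
On $Z$ near $0$, $h=v\ge0$; and $h\in C^2$ vanishes to first order at $0$. So there is $C_2\ge1$ with $0\le h\le C_2(|z|^2+u^2)$ near $0$. By (9) and $C|z||u|\le\frac14|z|^2+C^2u^2$, near $0$
$$h(z,u)-\mathrm{Re}\,P(z,u)=|z|^2+\Lambda u^2+E\ge\tfrac34|z|^2+u^2-o(|z|^2+u^2)\ge\tfrac12(|z|^2+u^2)\ge\frac{h(z,u)}{2C_2}.$$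
From $\mathrm{Re}\,w^2=u^2-v^2$ we get $\mathrm{Re}\,P(z,w)=\mathrm{Re}\,P(z,u)+\Lambda v^2$. For $(z,w)\in\bar\Omega$ near $0$ we have $v\ge h\ge0$, so
$$v-\mathrm{Re}\,P(z,w)=(v-h)+\bigl(h-\mathrm{Re}\,P(z,u)\bigr)-\Lambda v^2\ge(v-h)+\frac h{2C_2}-\Lambda v^2\ge\frac v{2C_2}-\Lambda v^2 .$$
Put $c=\frac1{8C_2}\le\frac18$. As soon as $\Lambda v\le\frac1{4C_2}$, the right side is at least $\frac v{4C_2}=2cv$. So there is $\delta>0$ with
$$v-\mathrm{Re}\,P\ge2c\,v\quad\text{on }\bar\Omega\cap\{|(z,w)|<\delta\}. \tag{10}$$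
Also, for some $C_1$,
$$|P|\le C_1(|z|^2+|w|^2)\le\frac{C_1}\kappa\,v\quad\text{on }K. \tag{11}$$

**Step 2b: the damping factor.** *We record the three properties of $g$ that are needed.* For $\alpha\in(0,1)$ and $\varepsilon>0$ let $g(w)=(1-iw/\varepsilon)^{-\alpha}$, principal branch. It is holomorphic on $\{v>-\varepsilon\}$, where $\mathrm{Re}(1-iw/\varepsilon)=1+v/\varepsilon>0$. For $v\ge0$, $|1-iw/\varepsilon|\ge\max(1+v/\varepsilon,|w|/\varepsilon)$, and $|\arg(1-iw/\varepsilon)|<\frac\pi2$. Since $|g'|=\frac\alpha\varepsilon|1-iw/\varepsilon|^{-\alpha-1}$, it follows that for $v\ge0$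
$$|g|\le\min\bigl(1,(\varepsilon/|w|)^\alpha\bigr),\qquad|\arg g|\le\frac{\alpha\pi}2,\qquad|g'|\le\frac\alpha\varepsilon\,\frac1{1+v/\varepsilon}. \tag{12}$$
Define
$$\Psi(z,w)=(z,w'),\qquad w'=w-iP(z,w)\,g(w).$$
The constants $C,\Lambda,C_2,c,\delta,C_1,\kappa$ are already fixed. Now fix $\alpha$ with
$$\frac{\alpha C_1}\kappa\le\frac14\qquad\text{and}\qquad\frac{\alpha\pi C_1}{2\kappa}\le c .$$
Only after that is $\varepsilon$ chosen, small enough for the two requirements below.

**Step 2c: $\Psi$ is biholomorphic near $K\supset\bar\Omega$.** *We show that $w\mapsto w'$ is a small perturbation of the identity on slices.* We have $\partial_w(Pg)=-2\Lambda wg+Pg'$. On $K$, by (12) and $|w|\le1/\kappa$,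
$$|2\Lambda wg|\le2\Lambda\varepsilon^\alpha|w|^{1-\alpha}\le2\Lambda\varepsilon^\alpha\kappa^{\alpha-1}\le\tfrac14$$
for $\varepsilon$ small (first requirement). By (11) and (12), for any $\varepsilon$,
$$|Pg'|\le\frac{C_1}\kappa\,\alpha\,\frac{v/\varepsilon}{1+v/\varepsilon}\le\frac14 .$$
So $|\partial_w(Pg)|\le\frac12$ on $K$. The slices of $K$ with $z$ fixed are convex, so two points $w_1,w_2$ of one slice satisfy $|w_1'-w_2'|\ge\frac12|w_1-w_2|$. As $\Psi$ keeps $z$, it is injective on $K$. Moreover $J_\Psi=1-i\partial_w(Pg)\ne0$ on $K$. By Lemma 3, $\Psi$ is biholomorphic from a neighborhood of $K$ onto its image.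

**Step 2d: $\mathrm{Im}\,w'\ge c\,v$ on $\bar\Omega$.** *This is what the undamped shear failed to give.* Write $g=re^{i\theta}$ with $0<r\le1$, $|\theta|\le\alpha\pi/2$, and note $\mathrm{Im}\,w'=v-\mathrm{Re}(Pg)$.

If $|(z,w)|<\delta$, then $\mathrm{Re}(Pg)\le r\,\mathrm{Re}\,P+r|P||e^{i\theta}-1|\le r\,\mathrm{Re}\,P+|P||\theta|$. By (10), (11) and $2c\le1$,
$$\mathrm{Im}\,w'\ge(1-r)v+r(v-\mathrm{Re}\,P)-\frac{\alpha\pi}2\,\frac{C_1}\kappa\,v\ge(1-r)2cv+r\,2cv-cv=cv .$$
If $|(z,w)|\ge\delta$, then by (8) $|w|\ge v\ge\kappa\delta^2$, so $|g|\le(\varepsilon/(\kappa\delta^2))^\alpha$. By (11), $\mathrm{Im}\,w'\ge v(1-|g|C_1/\kappa)\ge\frac v2\ge cv$ for $\varepsilon$ small (second requirement).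

**Step 2e: behavior at $0$.** *We check that $\Psi(\Omega)$ has the form* (B). Since $P$ vanishes to second order at $0$, $\Psi(0)=0$ and $d\Psi(0)=\mathrm{Id}$. As $\Psi$ is a biholomorphic map near $\bar\Omega$, points of $\Psi(\bar\Omega)$ near $0$ come only from points near $0$. Hence near $0$, $\Psi(\Omega)=\{\mathrm{Im}\,w'>h^*(z,\mathrm{Re}\,w')\}$ with $h^*\in C^2$, $h^*(0)=0$, $dh^*(0)=0$.

On $Z$ near $0$ we have $v=h=O(|z|^2+u^2)$, and $g(0)=1$ gives $Pg=P+o(|z|^2+|w|^2)$. So by (9)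
$$\mathrm{Im}\,w'=h-\mathrm{Re}\,q+\Lambda(u^2-v^2)+o(|z|^2+u^2)=|z|^2+O(|z||u|+u^2)+o(|z|^2+u^2),$$
and $\mathrm{Re}\,w'=u+\mathrm{Im}(Pg)=u+O(|z|^2+u^2)$. If $\mathrm{Re}\,w'=0$, the last relation forces $u=O(|z|^2)$, and then $\mathrm{Im}\,w'=|z|^2+o(|z|^2)$. Since $\Psi$ keeps $z$, this says $h^*(z,0)=|z|^2+o(|z|^2)$.

**Step 2f: renaming.** Let $A$ be the affine change of coordinates of Step 1. From now on $\Omega,Z,(z,w),h$ denote $\Psi(A(\Omega))$, $\Psi(A(Z))$, the coordinates there, and $h^*$. By (3), $M\ge0$ still holds on $Z$. By Step 2d and (8), $\mathrm{Im}\,w'\ge cv\ge c\kappa|z|^2$, so (A) holds with the new constant $c\kappa\in(0,1]$, again called $\kappa$. By Step 2e, (B) holds. Maps constructed for the new $\Omega$ will be precomposed with $\Psi\circ A$.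

## 8. The image lies in a slightly larger ball

**Step 3.** *The purpose is to make $H\circ\mathcal C\circ D_t$ meaningful on $\bar\Omega$ when $H$ lives on $B_{R_0}$.* Let $\Phi_t=\mathcal C\circ D_t$. By (A), $v\ge0$ on $\bar\Omega$, so $w\ne-it$ near $\bar\Omega$ and $\Phi_t$ is biholomorphic from a neighborhood of $\bar\Omega$ onto its image.

**Claim.** For every $R_0>1$, $\Phi_t(\bar\Omega)\subset B_{R_0}$ for all small $t>0$.

*Proof.* By (5),
$$|\Phi_t|^2-1=\frac{4t(|z|^2-v)}{|w+it|^2},\qquad|w+it|^2=u^2+(v+t)^2\ge|w|^2+t^2\ \text{ on }\bar\Omega .$$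
By (A), $|z|^2\le v/\kappa\le|w|/\kappa$ on $\bar\Omega$. Fix $\ell$ so large that $\frac4{\kappa\ell}<R_0^2-1$.

If $|w|\ge\ell t$, then $|\Phi_t|^2-1\le\frac{4t|w|/\kappa}{|w|^2}=\frac{4t}{\kappa|w|}\le\frac4{\kappa\ell}<R_0^2-1$.

If $|w|<\ell t$, then $|z|^2\le\ell t/\kappa$. For small $t$ the point lies in $U$, so $v\ge h(z,u)$. Rescaling $z$ by $\sqrt t$ and $u$ by $t$,
$$|z|^2-v\le|z|^2-h(z,u)\le t\sup_{|z|^2\le\ell/\kappa,\ |u|\le\ell}\bigl||z|^2-h_t(z,u)\bigr|=o(t)$$
by (7). So $|\Phi_t|^2-1\le4t\cdot o(t)/t^2\to0$, uniformly over these points. $\square$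

## 9. Convergence of volume and measure

Put $\Omega_t=D_t\Omega$ and $Z_t=D_tZ$.

**Proposition 5.** Let $R_0>1$, let $f$ be holomorphic and bounded on $B_{R_0}$, and let $G=(f\circ\mathcal C)J_{\mathcal C}$ on $\mathcal C^{-1}(B_{R_0})$. Then as $t\to0$
$$\int_{\Omega_t}|G|^2\to\int_B|f|^2,\qquad\int_{Z_t}|G|^p\,d\sigma_{Z_t}\to\int_S|f|^p\,d\sigma_S .$$

By Section 8, for small $t$ the open set $\mathcal C^{-1}(B_{R_0})$ contains $\bar\Omega_t\cup\mathcal U\cup\Sigma$. By (6) there is a constant $C_0$ with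
$$|G|\le C_0|w+i|^{-(n+1)}\quad\text{on }\mathcal C^{-1}(B_{R_0}). \tag{13}$$

**Step 4a: volume.** *Dominated convergence.* Fix $(z,w)$. For small $t$, $(\sqrt tz,tw)\in U$, so $(z,w)\in\Omega_t$ if and only if $v>h_t(z,u)$. By (7), $\chi_{\Omega_t}\to\chi_{\mathcal U}$ pointwise off the null set $\Sigma$. The inequality in (A) is invariant under $D_t$, so $\Omega_t\subset\{v\ge\kappa|z|^2\}$. By (13), $\chi_{\Omega_t}|G|^2$ is dominated there by $C_0^2|w+i|^{-2n-2}$. Integrating first over $\{|z|^2\le v/\kappa\}\subset\mathbb C^{n-1}$, whose volume is a constant times $v^{n-1}$, and then over $u$, the integral of the dominating function is at most a constant times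
$$\int_{v>0}v^{n-1}|w+i|^{-2n-2}\,du\,dv\le\mathrm{const}\int_0^\infty v^{n-1}(1+v)^{-2n-1}\,dv<\infty .$$
So $\int_{\Omega_t}|G|^2\to\int_{\mathcal U}|G|^2=\int_B|f|^2$, the last equality by the change of variables $\mathcal C$.

**Step 4b: the part of the boundary with $|w|<\ell$.** *Here $C^2$ convergence of the graphs is used, because $\sigma$ involves second derivatives.* Fix $\ell>0$ and let $Q_\ell=\{(z,u):|z|^2\le\ell/\kappa,\ |u|\le\ell\}$. On $Z_t\cap\{|w|<\ell\}$ we have $|z|^2\le v/\kappa<\ell/\kappa$. For $t$ small, $D_t^{-1}$ carries a neighborhood of $\{|z|^2\le\ell/\kappa,|w|\le\ell\}$ into $U$. So $Z_t\cap\{|w|<\ell\}$ is exactly the part of the graph $v=h_t(z,u)$ over $\{(z,u)\in Q_\ell:|u+ih_t|<\ell\}$. With $\rho_t=h_t-v$ we have $dS/|d\rho_t|=dA(z)\,du$, where $dA$ is Lebesgue measure on $\mathbb C^{n-1}$, since $dS=|d\rho_t|\,dA\,du$ on a graph. Hence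
$$\int_{Z_t\cap\{|w|<\ell\}}|G|^p\,d\sigma_{Z_t}=c_n\int_{Q_\ell\cap\{|u+ih_t|<\ell\}}|G(z,u+ih_t)|^p\,M(\rho_t)^{\frac1{n+1}}\,dA(z)\,du .$$
Three convergences hold as $t\to0$.

* $M(\rho_t)$ is a polynomial in the derivatives of $h_t$ of order at most $2$, so by (7) it converges uniformly on $Q_\ell$ to $M(|z|^2-v)$. On the set of integration it is $\ge0$, by the standing assumption and (3) applied to $D_t$.
* $G$ is continuous on a neighborhood of the compact part of $\Sigma$ over $Q_\ell$, so $G(z,u+ih_t)\to G(z,u+i|z|^2)$ uniformly on $Q_\ell$.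
* The indicator functions of $\{|u+ih_t|<\ell\}$ converge to that of $\{u^2+|z|^4<\ell^2\}$ off the null set $\{u^2+|z|^4=\ell^2\}$.

On $\Sigma\cap\{|w|<\ell\}$, $|z|^2=v<\ell\le\ell/\kappa$, because $\kappa\le1$; so $Q_\ell$ contains the projection of this set. By bounded convergence the integral tends to $\int_{\Sigma\cap\{|w|<\ell\}}|G|^p\,d\sigma_\Sigma$.

**Step 4c: the tail, uniformly in $t$.** *No mass of the measure may escape to $|w|=\infty$.* Since $|J_{D_t}|=t^{-(n-1)/2-1}=t^{-(n+1)/2}$ and $\frac{n+1}2p=n$, (2) gives $D_t^*\sigma_{Z_t}=t^{-n}\sigma_Z$. By (13), $|G|^p\le C_0^p|w+i|^{-2n}$. On $Z$, $|w+it|\ge|w|$. Hence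
$$\int_{Z_t\cap\{|w|\ge\ell\}}|G|^p\,d\sigma_{Z_t}\le C_0^p\,t^{-n}\int_{Z\cap\{|w|\ge\ell t\}}\Bigl|\frac wt+i\Bigr|^{-2n}d\sigma_Z\le C_0^p\,t^n\int_{Z\cap\{|w|\ge\ell t\}}|w|^{-2n}\,d\sigma_Z .$$
Next, there is $C'$ with
$$\sigma_Z(Z\cap\{|w|<s\})\le C's^n\quad\text{for all }s>0 . \tag{14}$$
For small $s$, (A) and (B) place this set in the graph of $h$ over $\{|z|^2\le s/\kappa,\ |u|<s\}$, whose volume is a constant times $s^{n-1}\cdot s$, and the density $c_nM(h-v)^{1/(n+1)}$ is bounded there. For the other $s$ use $\sigma_Z(Z)<\infty$ and enlarge $C'$. Now cut $\{|w|\ge\ell t\}$ into the shells $2^k\ell t\le|w|<2^{k+1}\ell t$, $k\ge0$. The tail is at most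
$$C_0^p\,t^n\sum_{k\ge0}(2^k\ell t)^{-2n}\,C'(2^{k+1}\ell t)^n=C_0^pC'2^n\ell^{-n}\sum_{k\ge0}2^{-kn}\le C''\ell^{-n},$$
with $C''$ independent of $t$ and $\ell$.

**Step 4d: the limit.** By (2) for $\mathcal C$, and since the omitted point $(0,1)$ of $S$ is null, $\int_\Sigma|G|^p\,d\sigma_\Sigma=\int_S|f|^p\,d\sigma_S<\infty$. By Steps 4b and 4c, for every $\ell$,
$$\limsup_{t\to0}\Bigl|\int_{Z_t}|G|^p\,d\sigma_{Z_t}-\int_{\Sigma\cap\{|w|<\ell\}}|G|^p\,d\sigma_\Sigma\Bigr|\le C''\ell^{-n}.$$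
Letting $\ell\to\infty$, the second integral tends to $\int_\Sigma|G|^p\,d\sigma_\Sigma$. This proves Proposition 5. $\square$

## 10. Proof of Theorem 1 and of Theorem 2(a), (b)

**Theorem 1 and Theorem 2(a).** Let $H$ and $\epsilon_0$ be given. By Lemma 4 there is $s<1$ such that $\mathcal F(H_s(S))$ and $\mathcal V(H_s(S))$ differ from $\mathcal F(H(S))$ and $\mathcal V(H(S))$ by less than $\epsilon_0/2$, and $H_s$ is biholomorphic from some $B_{R_0}$, $R_0>1$, onto its image, with bounded Jacobian. Bring $\Omega$ to the position (A), (B) by $\Psi\circ A$. By Section 8, for small $t$,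
$$\tilde H_t=H_s\circ\Phi_t\circ\Psi\circ A$$
is biholomorphic from a neighborhood of the original $\bar\Omega$ onto an open set. Apply Proposition 5 with $f=J_{H_s}$, so that $G=J_{H_s\circ\mathcal C}$. In the notation of Section 9, $H_s\circ\mathcal C$ maps $\Omega_t$ onto $\tilde H_t(\Omega)$ with $\Omega$ the original domain. By (4),
$$\mathcal V(\tilde H_t(Z))=\int_{\Omega_t}|G|^2\to\int_B|J_{H_s}|^2=\mathcal V(H_s(S)),\qquad \mathcal F(\tilde H_t(Z))=\int_{Z_t}|G|^p\,d\sigma_{Z_t}\to\int_S|J_{H_s}|^p\,d\sigma_S=\mathcal F(H_s(S)) .$$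
So $\tilde H=\tilde H_t$ with $t$ small satisfies the two inequalities of Theorem 1.

Let $\epsilon_0\to0$. Since $\mathcal V(H(S))>0$, the quotients $\mathcal Q(\tilde H(Z))\ge\mathcal Q^*(Z)$ tend to $\mathcal Q(H(S))$. Hence $\mathcal Q^*(Z)\le\mathcal Q(H(S))$ for every admissible $H$, and taking the infimum over $H$, $\mathcal Q^*(Z)\le\mathcal Q^*(S)$. With $H=\mathrm{id}$, $\mathcal Q^*(S)\le\mathcal Q(S)$.

If $Z=G(S)$ with $G$ diffeomorphic on $\bar B$ and holomorphic in $B$, then $G(B)$ is strongly pseudoconvex with boundary $Z$ (remark after Lemma 2). The assignment $H\mapsto H\circ G$ is a bijection from the competitors for $Z$ to those for $S$, with inverse $H\mapsto H\circ G^{-1}$, and $(H\circ G)(S)=H(Z)$. So $\mathcal Q^*(Z)=\mathcal Q^*(S)$. This proves Theorem 1. We used only that $\Omega$ is bounded, $Z$ is $C^2$ and $M\ge0$ on $Z$; by Lemma 1, $\sigma_Z$ is well defined in this case; connectedness of $Z$ was never used. This is Theorem 2(a). $\square$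

**Theorem 2(b).** Let $f\not\equiv0$ be holomorphic near $\bar B$; then it is holomorphic and bounded on some $B_{R_0}$, $R_0>1$. On the original $\Omega$ take the test functions
$$f_t=(f\circ\Phi_t\circ\Psi\circ A)\,J_{\Phi_t\circ\Psi\circ A},$$
which for small $t$ are holomorphic near $\bar\Omega$ and not identically zero, since $f\not\equiv0$ on the connected set $B_{R_0}$ and $\Phi_t\circ\Psi\circ A$ is open. With $G=(f\circ\mathcal C)J_{\mathcal C}$ we have $f_t=(G\circ T)J_T$ with $T=D_t\circ\Psi\circ A$. By (2) and the change of variables $T$, $\int_Z|f_t|^p\,d\sigma_Z=\int_{Z_t}|G|^p\,d\sigma_{Z_t}$ and $\int_\Omega|f_t|^2=\int_{\Omega_t}|G|^2$. By Proposition 5 the quotient of $f_t$ tends to $\bigl(\int_S|f|^p\,d\sigma_S\bigr)^{2/p}/\int_B|f|^2$. So $k(Z)$ is at most this number, and taking the infimum over $f$ gives $k(Z)\le k(S)$. $\square$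

## 11. Rounded polydiscs: the infimum is zero

The eggs of Section 1 have $\mathcal Q\to0$, but they are not strongly pseudoconvex. For Theorem 2(c) we use strongly pseudoconvex domains that approach the polydisc. Let $m\in\mathbb N$ and
$$\Omega_m=\{\rho_m<1\},\qquad\rho_m=\sum_{j=1}^n\Bigl(|z_j|^{2m}+\frac1m|z_j|^2\Bigr),\qquad Z_m=b\Omega_m .$$
The function $\rho_m$ is smooth and strictly plurisubharmonic, and it increases along rays from the origin with positive radial derivative. So $\Omega_m$ is star-shaped and strongly pseudoconvex, with smooth boundary; $Z_m$ meets each ray once and is connected. $\Omega_m$ lies in the unit polydisc, and every point of the open polydisc lies in $\Omega_m$ for large $m$; hence $\mathcal V(Z_m)\to\pi^n$. We show $\mathcal F(Z_m)\to0$. Then $0\le\mathcal Q^*(Z_m)\le\mathcal Q(Z_m)\to0$, so $\inf_Z\mathcal Q^*(Z)=0$. It is not attained since $\mathcal Q^*>0$, and $\max_Z\mathcal Q^*=\mathcal Q^*(S)$ by Theorem 1.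

**Step 1: a formula for $\mathcal F(Z_m)$.** *Logarithmic coordinates turn the complex integral into one over a convex hypersurface in $\mathbb R^n$.* The set $Z_m\cap\{\prod z_j=0\}$ is null. Elsewhere use local coordinates $\zeta_j=\log z_j$, $x=\mathrm{Re}\,\zeta$, $\theta=\mathrm{Im}\,\zeta$. Then $\rho_m=\psi(x)$ with
$$\psi(x)=\sum_j\Bigl(e^{2mx_j}+\frac1me^{2x_j}\Bigr),\qquad\Gamma=\{\psi=1\}\subset\mathbb R^n .$$
Since $\psi_{\zeta_j}=\frac12\psi_{x_j}$ and $\psi_{\zeta_j\bar\zeta_k}=\frac14\psi_{x_jx_k}$, and every term of the bordered determinant has one factor from the border row, one from the border column and $n-1$ from the Hessian, in these coordinates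
$$M=4^{-n}\Bigl(-\det\begin{pmatrix}0&\nabla\psi\\ \nabla\psi^T&\mathrm{Hess}\,\psi\end{pmatrix}\Bigr)=4^{-n}\,k\,|\nabla\psi|^{n+1} .$$
Here $k>0$ is the Gauss–Kronecker curvature of $\Gamma$. Indeed, as in (1), the bordered determinant with its sign is $|\nabla\psi|^2$ times the determinant of the Hessian on the tangent space, and the second fundamental form is that restricted Hessian divided by $|\nabla\psi|$. So in the $\zeta$-coordinates Fefferman's measure is $c_n4^{-n/(n+1)}k^{1/(n+1)}|\nabla\psi|\,\frac{dS\,d\theta}{|\nabla\psi|}=k^{1/(n+1)}\,dS\,d\theta$, because $c_n4^{-n/(n+1)}=1$; here $dS$ is surface measure on $\Gamma$. The exponential map $\zeta\mapsto z$ has Jacobian of modulus $e^{\sum x_j}$, so by (2), integrating over $\theta\in[0,2\pi)^n$,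
$$\mathcal F(Z_m)=(2\pi)^n\int_\Gamma e^{\frac{2n}{n+1}\sum x_j}\,k^{\frac1{n+1}}\,dS . \tag{15}$$

**Step 2: two bounds through Hölder.** *We separate curvature from the weight.* With exponents $n+1$ and $\frac{n+1}n$, for Borel $E\subset\Gamma$,
$$\int_Ee^{\frac{2n}{n+1}\sum x_j}k^{\frac1{n+1}}\,dS\le\Bigl(\int_Ek\,dS\Bigr)^{\frac1{n+1}}\Bigl(\int_Ee^{2\sum x_j}\,dS\Bigr)^{\frac n{n+1}} . \tag{16}$$

*Curvature.* Let $\nu=\nabla\psi/|\nabla\psi|$. By convexity each $x\in\Gamma$ maximizes $\langle\nu(x),\cdot\rangle$ over $\{\psi\le1\}$. Since $\psi$ is strictly convex, a linear function attains its maximum over this set at most once. So $\nu$ is injective on $\Gamma$. Its Jacobian is $k$; hence $\int_Ek\,dS$ is the area of $\nu(E)\subset S^{n-1}$.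

*Weight.* All $\psi_{x_j}>0$, so $\nu$ has positive components, $\sum_j\nu_j\ge|\nu|=1$, and $dS\le\sum_j\nu_j\,dS$. The projection $\pi_j$ omitting $x_j$ is injective on $\Gamma$, because $\psi$ is strictly increasing in $x_j$, and it carries $\nu_j\,dS$ to Lebesgue measure. Also $x_j<0$ on $\Gamma$, since $e^{2mx_j}<1$. Hence
$$\int_Ee^{2\sum x_i}\,dS\le\sum_j\int_{\pi_j(E)}e^{2\sum_{i\ne j}x_i}\prod_{i\ne j}dx_i\le n\,2^{-(n-1)} . \tag{17}$$

**Step 3: splitting $\Gamma$.** *On each piece one of the two factors in (16) is small.* Fix $\eta\in(0,1)$. On $\Gamma$, $\sum_je^{2mx_j}=1-\frac1m\sum_je^{2x_j}\ge1-\frac nm$. If all $x_j\le-\eta$, the left side would be at most $ne^{-2m\eta}$, which is impossible for large $m$. So for large $m$, $\Gamma=E_1\cup\bigcup_jE^j$, where on $E_1$ at least two coordinates exceed $-\eta$, and on $E^j$ only $x_j$ does.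

* *On $E_1$ the weight is small.* Every projection $\pi_j$ retains a coordinate in $(-\eta,0)$. For each of the $n-1$ possible choices of that coordinate, the integral over $\pi_j(E_1)$ in (17) is at most $\eta\,2^{-(n-2)}$. So $\int_{E_1}e^{2\sum x_i}\,dS\le n(n-1)2^{-(n-2)}\eta$, while $\int_{E_1}k\,dS$ is at most the area of $S^{n-1}$.
* *On $E^j$ the curvature integral is small.* For $i\ne j$, $x_i\le-\eta$, so $\psi_{x_i}\le2me^{-2m\eta}+\frac2m$. Also $e^{2mx_j}\ge1-\frac nm-(n-1)e^{-2m\eta}\ge\frac12$ for $m$ large, so $\psi_{x_j}\ge m$. Hence $\nu_i/\nu_j\le2e^{-2m\eta}+\frac2{m^2}\to0$ for $i\ne j$: the set $\nu(E^j)$ lies in a cap around $e_j$ whose radius tends to $0$ as $m\to\infty$, and its area tends to $0$. By (17), $\int_{E^j}e^{2\sum x_i}\,dS\le n2^{-(n-1)}$.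

By (15) and (16), the pieces $E^j$ contribute nothing in the limit, and
$$\limsup_{m\to\infty}\mathcal F(Z_m)\le C_n\,\eta^{n/(n+1)}\qquad\text{for every }\eta\in(0,1),$$
with $C_n$ depending only on $n$. Letting $\eta\to0$ gives $\mathcal F(Z_m)\to0$, which proves Theorem 2(c). $\square$
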